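\title{Completeness forces a sharp lower bound for Yamabe flows on hyperbolic space}

\begin{abstract}
Let $g(t)=u(\cdot,t)\,g_{\mathbb H}$ be a Yamabe flow in the conformal class of hyperbolic space $\mathbb H^m$, $m\ge3$. We prove that if $g(t_0)$ is complete at a single time $t_0$, then $u(\cdot,t)>m(m-1)(t-t_0)$ at all later times. Consequently such a flow is instantaneously complete if and only if $g(t)\ge m(m-1)\,t\,g_{\mathbb H}$. The proof turns the flow into an elliptic problem: weighted time averages of $u^{(m-2)/4}$, normalized by a model solution and minimized over the endpoint, are supersolutions of the Yamabe equation on $\mathbb H^m$. Potential theory along geodesic rays bounds the first average, and a maximum principle moves the weight to the final time. The elliptic part also shows that a complete metric conformal to $g_{\mathbb H}$ with scalar curvature at least $-m(m-1)$ lies above $g_{\mathbb H}$.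
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge3$ and let $(\mathbb H^m,g_{\mathbb H})$ be hyperbolic space, with sectional curvature $-1$ and scalar curvature $-m(m-1)$. The symbols $\Delta$, $\nabla$, $d$ and $\mathrm{vol}$ refer to $g_{\mathbb H}$. Let $T>0$. A family $g(t)=u(\cdot,t)\,g_{\mathbb H}$, $t\in[0,T]$, is a \emph{conformally hyperbolic Yamabe flow} if $u$ is positive and smooth on $\mathbb H^m\times(0,T]$, the function $u(\cdot,0)$ is positive and smooth, $g(t)\to g(0)$ locally smoothly as $t\searrow0$, and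
\[
\partial_t g(t)=-\mathrm R_{g(t)}\,g(t)\qquad\text{on }\mathbb H^m\times(0,T],
\]
where $\mathrm R_g$ is the scalar curvature of $g$. In terms of $u$ this reads
\begin{equation}\label{eq:u}
\frac{1}{m-1}\,\partial_t u=-\frac{u\,\mathrm R}{m-1}=m+\frac{\Delta u}{u}+\frac{m-6}{4}\,\frac{|\nabla u|^2}{u^2};
\end{equation}
the second equality is the formula for the scalar curvature $\mathrm R$ of $u\,g_{\mathbb H}$ and holds for every positive smooth $u$. The flow is \emph{instantaneously complete} if $g(t)$ is geodesically complete for every $t\in(0,T]$. The initial metric $g(0)$ may be incomplete.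

The simplest flows are constant in space. For $\varepsilon>0$ the function $u=\varepsilon+m(m-1)t$ solves \eqref{eq:u}, and as $\varepsilon\searrow0$ these flows decrease to the \emph{model} $m(m-1)\,t\,g_{\mathbb H}$, which solves the equation for $t>0$ and degenerates at $t=0$. For a general flow, at a point where $u(\cdot,t)$ attains its minimum we have $\nabla u=0$ and $\Delta u\ge0$, so $\partial_tu\ge m(m-1)$ there. This suggests that the model lies below every flow:
\begin{equation}\label{eq:bound}
g(t)\ge m(m-1)\,t\,g_{\mathbb H}\qquad\text{for all }t\in[0,T].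
\end{equation}
On a noncompact space the minimum need not be attained, and \eqref{eq:bound} can fail. In the Poincar\'e ball model $g_{\mathbb H}=4(1-\|x\|^2)^{-2}g_E$, with $g_E$ the Euclidean metric and $\|\cdot\|$ the Euclidean norm, the flat metric $g_E=\frac14(1-\|x\|^2)^2g_{\mathbb H}$ has $\mathrm R=0$. It is a static Yamabe flow, and it violates \eqref{eq:bound} near the boundary sphere at every $t>0$. This flow is incomplete. Conversely, \eqref{eq:bound} implies instantaneous completeness, because a metric above a positive multiple of $g_{\mathbb H}$ is complete. So the natural question is whether incompleteness is the only obstruction: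
\begin{quote}
Does every instantaneously complete, conformally hyperbolic Yamabe flow satisfy \eqref{eq:bound}?
\end{quote}
The answer is known to be yes for rotationally symmetric flows, and the conjecture that it is always yes comes from Schulz \cite{Schulz}.

The difficulty is that completeness is a condition on integrals of $u^{1/2}$ along curves, whereas \eqref{eq:bound} is pointwise. At a fixed time the first gives nothing of the second: with $r=d(o,\cdot)$, the metric $(1+r^2)^{-1}g_{\mathbb H}$ is complete, since the proper function $\operatorname{arsinh}r$ is $1$-Lipschitz for it, and yet its conformal factor tends to $0$. Where $u$ is small, the diffusion coefficient $(m-1)/u$ in \eqref{eq:u} is large, and influence from infinity cannot be dismissed. Nevertheless the conjecture is true.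

\begin{theorem}\label{thm:A}
Every instantaneously complete conformally hyperbolic Yamabe flow $(g(t))_{t\in[0,T]}$ on $\mathbb H^m$, $m\ge3$, satisfies $g(t)\ge m(m-1)\,t\,g_{\mathbb H}$ for all $t\in[0,T]$.
\end{theorem}

In fact completeness at one time suffices, and only along almost every ray from one point; ``almost every'' refers to the standard measure on the sphere of directions.

\begin{theorem}\label{thm:B}
Let $(g(t))_{t\in[0,T]}$ be a conformally hyperbolic Yamabe flow on $\mathbb H^m$, $m\ge3$, and let $t_0\in[0,T)$. Suppose that $g(t_0)$ is complete, or merely that almost every hyperbolic geodesic ray from some fixed point $o$ has infinite $g(t_0)$-length. Then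
\[
u(x,t)>m(m-1)(t-t_0)\qquad\text{for all }x\in\mathbb H^m,\ t\in(t_0,T].
\]
In particular $g(t)$ is complete for all $t\in(t_0,T]$. Hence the following are equivalent for a conformally hyperbolic Yamabe flow: \emph{(a)} instantaneous completeness; \emph{(b)} the bound \eqref{eq:bound}; \emph{(c)} completeness of $g(t_j)$ for some sequence $t_j\searrow0$. The constant $m(m-1)$ is sharp.
\end{theorem}

The elliptic counterpart is a Schwarz lemma for scalar curvature.

\begin{theorem}\label{thm:C}
If $g=F\,g_{\mathbb H}$ is a smooth complete metric on $\mathbb H^m$, $m\ge3$, with $\mathrm R_g\ge-m(m-1)$, then $g\ge g_{\mathbb H}$.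
\end{theorem}

Theorem~\ref{thm:C} shows what is at stake in Theorem~\ref{thm:A}. The model has scalar curvature $-1/t$. If a complete $g(t)$ satisfies $\mathrm R_{g(t)}\ge-1/t$, then $g(t)/(m(m-1)t)$ is complete with scalar curvature at least $-m(m-1)$, and Theorem~\ref{thm:C} gives \eqref{eq:bound} at time $t$. This curvature bound is not among the hypotheses, and our task is to do without it.

We first treat the elliptic problem. Section~\ref{sec:model} proves Theorem~\ref{thm:C} by hand in two special cases, which display the two tools of the paper: a minimum principle and an integration along rays. Section~\ref{sec:potential} removes the symmetry from the second tool, and Section~\ref{sec:elliptic} applies it to supersolutions of the Yamabe equation. Section~\ref{sec:averages} produces such supersolutions $\Phi_0,\Phi_1,\dots$ from a flow by averaging in time, Section~\ref{sec:induction} proves $\Phi_k\ge1$ by induction on $k$, and Section~\ref{sec:proofs} lets $k\to\infty$.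

\section{The equations in Yamabe form}\label{sec:setup}

We use the ball model with center $o$; after an isometry, $o$ is the point in Theorem~\ref{thm:B}. We write $|x|=d(o,x)$, so that $\|x\|=\tanh(|x|/2)$. For $\xi\in S^{m-1}$ and $r\ge0$ let $\xi_r=\tanh(r/2)\,\xi$ be the point at distance $r$ from $o$ in direction $\xi$, and let $\sigma$ be the normalized measure on $S^{m-1}$. Then $d\mathrm{vol}=|S^{m-1}|\sinh^{m-1}r\,dr\,d\sigma$, a radial function has $\Delta f=\sinh^{1-m}r\,(\sinh^{m-1}r\,f')'$, and the ray $r\mapsto\xi_r$ has length $\int_0^\infty F(\xi_r)^{1/2}dr$ in the metric $Fg_{\mathbb H}$.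

By the Hopf--Rinow theorem, a metric is geodesically complete if and only if its closed bounded sets are compact. So in a complete metric every ray $r\mapsto\xi_r$ has infinite length, as it leaves every compact set; and a metric $g\ge c\,g_{\mathbb H}$ with $c>0$ is complete, as its bounded sets are $g_{\mathbb H}$-bounded.

Set
\[
M=m(m-1),\quad \kappa=\frac{m-2}4,\quad p=1+\frac1\kappa=\frac{m+2}{m-2},\quad q=\kappa m,\quad A=\frac{(m-1)(1+\kappa)}{\kappa}.
\]
Then $\kappa(p-1)=1$, $\kappa p=1+\kappa$ and $Aq=(1+\kappa)M$. For a metric $g=u\,g_{\mathbb H}$ put $f=u^\kappa$, so that $u=f^{p-1}$ and $u^{1+\kappa}=f^p$. Since $\kappa-1=\frac{m-6}4$,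
\[
\Delta f=\kappa f\Big[\frac{\Delta u}{u}+\frac{m-6}{4}\frac{|\nabla u|^2}{u^2}\Big],
\]
and the curvature formula in \eqref{eq:u} becomes $-\mathrm R_g\,f^p=\frac{m-1}{\kappa}(\Delta f+qf)$. This has two consequences. First, at any point,
\begin{equation}\label{eq:curv}
\mathrm R_g\ge-M\iff\Delta f\le q(f^p-f).
\end{equation}
Second, along a flow $\partial_tu^{1+\kappa}=(1+\kappa)u^\kappa\partial_tu=-(1+\kappa)\mathrm R\,f^p$, so \eqref{eq:u} is equivalent to
\begin{equation}\label{eq:flow}
\partial_t(f^p)=A(\Delta f+qf).
\end{equation}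
The left side is a time derivative and the right side is linear in $f$; this is what will make time averages useful. The model corresponds to $\mu(t)=(Mt)^\kappa$, which satisfies
\begin{equation}\label{eq:model}
\mu^{p-1}=Mt,\qquad \frac{d}{dt}\,\mu^p=Aq\,\mu .
\end{equation}

Our supersolutions will be infima of smooth functions, so we test them from above. A $C^2$ function $\psi$ on $\mathbb H^m$ \emph{touches $\Phi$ from above at $x_0$} if $\psi\ge\Phi$ everywhere and $\psi(x_0)=\Phi(x_0)$. If $\Phi$ is $C^2$, then $\psi=\Phi$ is such a function.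

\section{Two special cases of the Schwarz lemma}\label{sec:model}

By \eqref{eq:curv}, Theorem~\ref{thm:C} asserts that a positive solution of $\Delta f\le q(f^p-f)$ with $f^{1/\kappa}g_{\mathbb H}$ complete satisfies $f\ge1$. At a minimum point of $f$ the inequality gives $f^p-f\ge0$, so $f\ge1$. A small proper perturbation creates minimum points at little cost.

\begin{lemma}[minimum principle]\label{lem:min}
Let $\Phi>0$ be continuous on $\mathbb H^m$ and let $H\colon[0,\infty)\to\mathbb R$ be continuous. Suppose that at each $x_0$ some $C^2$ function $\psi$ touches $\Phi$ from above with $\Delta\psi(x_0)\le H(\Phi(x_0))$. Then $H(\inf\Phi)\ge0$.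
\end{lemma}

\begin{proof}
Let $\chi=\log\cosh|x|$. It is smooth because $\cosh|x|=(1+\|x\|^2)/(1-\|x\|^2)$, it is nonnegative and proper, and with $r=|x|$,
\[
\Delta\chi=\chi''+(m-1)\coth r\,\chi'=\operatorname{sech}^2r+(m-1)\le m .
\]
For $\varepsilon>0$ the function $\Phi+\varepsilon\chi$ attains its minimum at some $x_\varepsilon$. From $\Phi(x_\varepsilon)\le\Phi(x)+\varepsilon\chi(x)$ for all $x$ we get $\Phi(x_\varepsilon)\to\inf\Phi$ as $\varepsilon\to0$. If $\psi$ touches $\Phi$ from above at $x_\varepsilon$, then $\psi+\varepsilon\chi$ also has a minimum at $x_\varepsilon$, so $-\varepsilon m\le\Delta\psi(x_\varepsilon)\le H(\Phi(x_\varepsilon))$. Let $\varepsilon\to0$.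
\end{proof}

\emph{First case: $\inf f>0$.} With $H(z)=q(z^p-z)$, which is negative on $(0,1)$, the lemma gives $\inf f=0$ or $\inf f\ge1$. This proves Theorem~\ref{thm:C} when $\inf F>0$. The alternative $\inf f=0$ survives because $H(0)=0$, and it does occur for the flat ball. Completeness must be used to exclude it.

\emph{Second case: $m=4$ and $f$ radial.} Here $\kappa=\frac12$, $p=3$, $q=2$, the metric is $f^2g_{\mathbb H}$, a ray has length $\int_0^\infty f\,dr$, and the hypothesis is
\[
(\sinh^3r\,f')'\le-2\sinh^3r\;f(1-f^2).
\]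
Suppose $f<1$ somewhere; we show that rays have finite length. Let $J\subset[0,\infty)$ be a component of $\{r:f(r)<1\}$. If $J$ were bounded, $f$ would have a local minimum with value in $(0,1)$ in the corresponding ball or annulus, where $\Delta f<0$; this is impossible. So either $J=(a,\infty)$ with $f(a)=1$, or $J=[0,\infty)$ and we put $a=0$. In both cases $f(a)\le1$ and $f'(a)\le0$. Integrating once,
\[
-f'(\rho)\ge\frac{2}{\sinh^{3}\rho}\int_a^\rho\sinh^3r\;f(1-f^2)\,dr>0\qquad(\rho>a),
\]
so $f$ decreases. Integrating again and exchanging the order of integration,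
\[
1\ge\int_a^\infty-f'(\rho)\,d\rho\ge2\int_a^\infty f(1-f^2)(r)\Big[\sinh^3r\int_r^\infty\frac{d\rho}{\sinh^3\rho}\Big]dr .
\]
Since $\sinh\rho\le\cosh r\;e^{\rho-r}$ for $\rho\ge r$, the bracket is at least $\frac13\tanh^3r$. For $r\ge a+1$ we have $1-f^2\ge1-f(a+1)^2>0$, hence $\int_{a+1}^\infty f\,dr<\infty$. So the metric is incomplete.

The bracket is the product of the Green function, which decays like $e^{-3r}$, and the area of spheres, which grows like $e^{3r}$. The two rates cancel, and the Laplacian of a bounded superharmonic function becomes integrable with respect to \emph{arclength} $dr$, the measure in which completeness is expressed. The argument also used that $f$ has a limit along the ray, here by monotonicity. Both facts survive without symmetry along almost every ray.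

\section{Bounded superharmonic functions along rays}\label{sec:potential}

In this section $c,C$ denote positive constants that depend only on $m$ and may change from line to line.

\subsection*{Green function and Poisson kernel}
The Green function of $-\Delta$ is $G(x,y)=\Gamma(d(x,y))$ with $\Gamma(r)=|S^{m-1}|^{-1}\int_r^\infty\sinh^{1-m}\rho\,d\rho$. From $\rho\le\sinh\rho\le\frac12e^\rho$, and $\sinh\rho\ge ce^\rho$ for $\rho\ge1$, we get
\begin{equation}\label{eq:green}
ce^{-(m-1)r}\le\Gamma(r)\le Cr^{2-m}\quad(r>0),\qquad \Gamma(r)\le Ce^{-(m-1)r}\ \text{ and }\ \Gamma(r)\sinh^{m-1}r\ge c\quad(r\ge1).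
\end{equation}
The Poisson kernel is
\[
P(x,\eta)=\Big(\frac{1-\|x\|^2}{\|x-\eta\|^2}\Big)^{m-1}=e^{-(m-1)b_\eta(x)},\qquad \eta\in S^{m-1},
\]
where $b_\eta(x)=\lim_{r\to\infty}(d(x,\eta_r)-r)$ is the Busemann function; the limit is read off from $\cosh d(x,y)=1+2\|x-y\|^2/((1-\|x\|^2)(1-\|y\|^2))$. As a limit of $1$-Lipschitz functions $b_\eta$ is $1$-Lipschitz, so
\begin{equation}\label{eq:harnack}
P(x,\eta)\ge e^{-(m-1)d(x,y)}P(y,\eta).
\end{equation}
For $\phi\in L^1(S^{m-1})$ let $P[\phi](x)=\int P(x,\eta)\phi(\eta)\,d\sigma(\eta)$; then $P[1]=1$. A continuous function $s$ is \emph{superharmonic} if the distribution $\nu=-\Delta s$, defined by $\nu(\zeta)=-\int s\,\Delta\zeta\,d\mathrm{vol}$ for $\zeta\in C_c^\infty$, is nonnegative; it is then a Radon measure. We use two standard facts, see e.g.\ \cite{Stoll}.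
\begin{itemize}
\item \emph{Riesz decomposition.} If $s\ge0$ is continuous and superharmonic with $\nu=-\Delta s$, then $s=h+G\nu$, where $h\ge0$ is harmonic and $G\nu(x)=\int G(x,y)\,d\nu(y)$. In particular $G\nu(o)\le s(o)$.
\item \emph{Fatou's theorem.} A bounded harmonic function $h$ equals $P[h^*]$ for some $h^*\in L^\infty(S^{m-1})$. For $\phi\in L^1(S^{m-1})$ we have $P[\phi](\xi_r)\to\phi(\xi)$ as $r\to\infty$ for almost every $\xi$.
\end{itemize}

\begin{proposition}\label{prop:rays}
Let $s$ be continuous and superharmonic on $\mathbb H^m$ with $0\le s\le1$. Let $\nu=-\Delta s$, $s=h+G\nu$ and $h=P[h^*]$.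
\begin{itemize}
\item[(a)] $s(\xi_r)\to h^*(\xi)$ as $r\to\infty$ for almost every $\xi$.
\item[(b)] If $\nu\ge\omega\,d\mathrm{vol}$ with $\omega\ge0$ measurable, then $\int_1^\infty\omega(\xi_r)\,dr<\infty$ for almost every $\xi$.
\end{itemize}
\end{proposition}

\begin{proof}
Note that $0\le h\le s\le1$, so $h^*$ exists. For (b), polar coordinates and \eqref{eq:green} give
\[
1\ge G\nu(o)\ge\int G(o,y)\,\omega(y)\,d\mathrm{vol}(y)\ge c\int_{S^{m-1}}\int_1^\infty\omega(\xi_r)\,dr\,d\sigma(\xi).
\]

For (a), by Fatou's theorem for $h$ it suffices to show $G\nu(\xi_r)\to0$ for almost every $\xi$. The only information on $\nu$ is, by \eqref{eq:green},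
\begin{equation}\label{eq:mass}
\int e^{-(m-1)|y|}\,d\nu(y)\le C\,G\nu(o)\le C .
\end{equation}
The weight $e^{-(m-1)|y|}$ is comparable to the measure of the set of directions that pass close to $y$, so \eqref{eq:mass} says that a typical ray passes close to only a finite amount of mass. To make this precise, let $R\ge2$ be an integer and $\nu_R$ the restriction of $\nu$ to $\{|y|>R\}$. The mass within distance $R$ of $o$ is finite and contributes nothing in the limit: $G(\nu-\nu_R)(x)\le\nu(\{|y|\le R\})\,\Gamma(|x|-R)\to0$ as $|x|\to\infty$. We split $G\nu_R(x)$ according to whether $d(x,y)\ge1$ or $d(x,y)<1$. For $y\ne o$ let $\hat y=y/\|y\|$.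

\emph{Far part, $d(x,y)\ge1$.} We sweep the mass to the boundary. Let $S_y=\{\eta:\angle(\eta,\hat y)\le e^{-|y|}\}$ be the shadow of $y$, a cap with $ce^{-(m-1)|y|}\le\sigma(S_y)\le Ce^{-(m-1)|y|}$. The number $\ell=\|y\|$ satisfies $1-\ell=2/(e^{|y|}+1)\in[e^{-|y|},2e^{-|y|}]$. For $\eta\in S_y$ at angle $\vartheta$ from $\hat y$,
\[
\|y-\eta\|^2=(1-\ell)^2+2\ell(1-\cos\vartheta)\le(1-\ell)^2+\vartheta^2\le5e^{-2|y|},
\]
and $1-\ell^2\ge e^{-|y|}$, so $P(y,\eta)\ge(e^{|y|}/5)^{m-1}$. By \eqref{eq:harnack} and \eqref{eq:green},
\[
\int_{S_y}P(x,\eta)\,d\sigma(\eta)\ge c\,e^{-(m-1)d(x,y)}\ge c\,G(x,y)\qquad\text{if }d(x,y)\ge1 .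
\]
Integrating against $\nu_R$, the far part is at most $C\,P[\phi_R](x)$ with $\phi_R(\eta)=\nu_R(\{y:\eta\in S_y\})$. By \eqref{eq:mass}, $\int\phi_R\,d\sigma=\int\sigma(S_y)\,d\nu_R(y)<\infty$. By Fatou's theorem, for almost every $\xi$ the upper limit of the far part along $\xi_r$ is at most $C\phi_R(\xi)$, simultaneously for all integers $R\ge2$.

\emph{Near part, $d(x,y)<1$.} Here $G$ is singular, and we bound it uniformly along the whole ray. Let $x=\xi_r$, $|y|>R$, $\delta=d(x,y)<1$ and $\theta=\angle(\xi,\hat y)$. The hyperbolic law of cosines gives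
\[
\cosh\delta=\cosh(r-|y|)+\sinh r\,\sinh|y|\,(1-\cos\theta).
\]
Now $\cosh\delta-1\le C\delta^2$, $1-\cos\theta\ge c\theta^2$, and $r\ge|y|-1\ge1$ gives $\sinh r\sinh|y|\ge ce^{2|y|}$. Hence $\delta\ge ce^{|y|}\theta$. Therefore $\theta\le C_0e^{-|y|}$ with $C_0$ an absolute constant, and $G(x,y)\le C(e^{|y|}\theta)^{2-m}$ by \eqref{eq:green}. So for every $r$ the near part at $\xi_r$ is at most $Cn_R(\xi)$, where
\[
n_R(\xi)=\int_{\{|y|>R,\ \theta\le C_0e^{-|y|}\}}(e^{|y|}\theta)^{2-m}\,d\nu(y).
\]
For fixed $y$, the measure $\sigma$ in terms of $\theta$ has density $C\sin^{m-2}\theta\le C\theta^{m-2}$, which cancels the singularity. By \eqref{eq:mass},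
\[
\int n_R\,d\sigma\le C\int_{|y|>R}e^{(2-m)|y|}\int_0^{C_0e^{-|y|}}\theta^{2-m}\theta^{m-2}\,d\theta\,d\nu(y)\le C\int_{|y|>R}e^{-(m-1)|y|}\,d\nu(y)<\infty .
\]

\emph{Conclusion.} For almost every $\xi$ we have $\limsup_{r\to\infty}G\nu(\xi_r)\le C(\phi_R+n_R)(\xi)$ for all integers $R\ge2$, and $\phi_2(\xi)+n_2(\xi)<\infty$. For such $\xi$, dominated convergence gives $\phi_R(\xi)+n_R(\xi)\to0$ as $R\to\infty$.
\end{proof}

\subsection*{Semiconcave functions}
We shall apply Proposition~\ref{prop:rays} to truncations of infima, which are not smooth, and we need to pass from a pointwise inequality to an inequality of measures. A continuous function $s$ on the ball is \emph{locally semiconcave} if on each closed Euclidean ball $B$ in the open unit ball there is $L$ such that $s-L\|x\|^2$ is concave. As continuous midpoint-concave functions are concave, this is equivalent to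
\begin{equation}\label{eq:midpoint}
s(x)\ge\tfrac12\big(s(x+v)+s(x-v)\big)-L\|v\|^2\qquad\text{whenever }x\pm v\in B .
\end{equation}
Functions of class $C^2$ are locally semiconcave, with $L$ controlled by the second derivatives. A function is \emph{twice differentiable} at $x_0$ if it has a second-order Taylor expansion there; $\Delta s(x_0)$ is then computed from the Taylor polynomial.

\begin{lemma}\label{lem:semi}
\begin{itemize}
\item[(a)] If $\Phi>0$ is locally semiconcave and $0<\alpha<1$, then $\min(1,\Phi^\alpha)$ is locally semiconcave.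
\item[(b)] A locally semiconcave function $s$ is twice differentiable almost everywhere. If $\omega\ge0$ is measurable and $-\Delta s(x)\ge\omega(x)$ at each point of twice differentiability, then $s$ is superharmonic and $-\Delta s\ge\omega\,d\mathrm{vol}$ as measures.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $H(z)=\min(1,z^\alpha)$ is concave and nondecreasing, and it is Lipschitz on $[\min_B\Phi,\infty)$ with some constant $\Lambda$. Let $\bar z=\frac12(\Phi(x+v)+\Phi(x-v))$. By \eqref{eq:midpoint}, $H(\Phi(x))\ge H(\bar z)-\Lambda\max(0,\bar z-\Phi(x))\ge H(\bar z)-\Lambda L\|v\|^2$, and $H(\bar z)$ is at least the mean of $H(\Phi(x\pm v))$.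

(b) On the interior of $B$ let $w=s-L\|x\|^2$, a concave function. Its distributional Hessian is a negative semidefinite matrix of measures, and by Alexandrov's theorem \cite[\S6.4]{EG} $w$ is twice differentiable almost everywhere, with pointwise Hessian equal to the density of the absolutely continuous part. Taking traces, the distribution $\Delta_Es$ is the pointwise Euclidean Laplacian times $dx$ plus a nonpositive singular measure. With $\lambda=2/(1-\|x\|^2)$ we have $\Delta s\,d\mathrm{vol}=\lambda^{m-2}\Delta_Es+\langle\nabla_E\lambda^{m-2},\nabla_Es\rangle\,dx$, and since $s$ is locally Lipschitz its weak gradient is its pointwise gradient almost everywhere. So the distribution $\Delta s$ is at most the pointwise Laplacian times $d\mathrm{vol}$.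
\end{proof}

\section{Supersolutions of the Yamabe equation}\label{sec:elliptic}

We now extend the radial computation of Section~\ref{sec:model}. For the flow we need to allow a source term $E\ge0$ and to learn something about $E$ itself along rays. To this end we apply Proposition~\ref{prop:rays} to a power $\Phi^\alpha$ with $\alpha<1$. A concave power does not destroy superharmonicity, and it multiplies $E$ by $\Phi^{\alpha-1}$, which is large where $\Phi$ is small.

\begin{proposition}\label{prop:dichotomy}
Let $\Phi>0$ be locally semiconcave, let $E\ge0$ be continuous on $\mathbb H^m$, and let $0<\alpha<1$. Suppose that at each $x_0$ some $C^2$ function $\psi$ touches $\Phi$ from above with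
\[
\Delta\psi(x_0)\le q\big(\Phi(x_0)^p-\Phi(x_0)\big)-E(x_0).
\]
Then either $\Phi\ge1$ on $\mathbb H^m$, or there is a set of directions $\xi$ of positive measure for which
\begin{equation}\label{eq:short}
\lim_{r\to\infty}\Phi(\xi_r)=0\qquad\text{and}\qquad\int_0^\infty\big(\Phi^\alpha+E^\alpha\big)(\xi_r)\,dr<\infty .
\end{equation}
\end{proposition}

\begin{proof}
The right side of the inequality has a good sign only where $\Phi\le1$, so we truncate. Let $\Psi=\min(1,\Phi)$ and $s=\Psi^\alpha$. Then $0<s\le1$, and $s$ is locally semiconcave by Lemma~\ref{lem:semi}(a). Let $x_0$ be a point where $s$ is twice differentiable. If $\Phi(x_0)\ge1$, then $s$ has a maximum at $x_0$ and $\Delta s(x_0)\le0$. If $\Phi(x_0)<1$, then $s\le\Phi^\alpha\le\psi^\alpha$ with equality at $x_0$, so $\psi^\alpha-s$ has a minimum at $x_0$, and there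
\[
\Delta s\le\Delta\psi^\alpha=\alpha\psi^{\alpha-1}\Delta\psi-\alpha(1-\alpha)\psi^{\alpha-2}|\nabla\psi|^2\le-\alpha\Psi^{\alpha-1}\big[q(\Psi-\Psi^p)+E\big].
\]
By Lemma~\ref{lem:semi}(b), $s$ is superharmonic and $-\Delta s\ge\omega\,d\mathrm{vol}$ with
\[
\omega=\alpha q\,\Psi^\alpha(1-\Psi^{p-1})+\alpha\,\Psi^{\alpha-1}E\,\mathbf 1_{\{\Phi<1\}}\ge0 .
\]
Let $h,h^*$ be as in Proposition~\ref{prop:rays}. For almost every $\xi$, $s(\xi_r)\to h^*(\xi)\in[0,1]$ and $\int_1^\infty\omega(\xi_r)\,dr<\infty$. Fix such a $\xi$.

If $0<h^*(\xi)<1$, the first term of $\omega$ tends to a positive constant along the ray, which contradicts integrability. So $h^*(\xi)\in\{0,1\}$.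

If $h^*(\xi)=0$, then $\Phi(\xi_r)\to0$, and $\Phi=\Psi\le\frac12$ on the ray for $r\ge r_0$. There $1-\Psi^{p-1}\ge1-2^{1-p}>0$, so both $\Phi^\alpha$ and $\Phi^{\alpha-1}E$ are integrable over $[r_0,\infty)$. The weighted inequality of arithmetic and geometric means gives
\[
E^\alpha=(\Phi^{\alpha-1}E)^\alpha\,(\Phi^\alpha)^{1-\alpha}\le\alpha\,\Phi^{\alpha-1}E+(1-\alpha)\,\Phi^\alpha ,
\]
so $E^\alpha$ is integrable over $[r_0,\infty)$ as well. On $[0,r_0]$ the functions are continuous. Thus \eqref{eq:short} holds.

If $\{h^*=0\}$ is a null set, then $h^*=1$ almost everywhere, so $h=P[1]=1$ and $s\ge h=1$, that is, $\Phi\ge1$.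
\end{proof}

Part (a) of Proposition~\ref{prop:rays} was needed because integrability of $\Psi^\alpha(1-\Psi^{p-1})$ alone would allow $\Psi$ to switch infinitely often between values near $0$ and values near $1$ along a ray.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $f=F^\kappa$. By \eqref{eq:curv}, Proposition~\ref{prop:dichotomy} applies to $\Phi=\psi=f$ with $E=0$ and $\alpha=\frac2{m+2}$. On a ray satisfying \eqref{eq:short} we have $f\le1$ for large $r$, hence $F^{1/2}=f^{2/(m-2)}\le f^\alpha$ there, and the ray has finite $g$-length. This is impossible for complete $g$. So $f\ge1$ and $F\ge1$.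
\end{proof}

\section{Time averages of the flow}\label{sec:averages}

Let $(g(t))_{t\in[0,T]}$ be a conformally hyperbolic Yamabe flow, $f=u^\kappa$, $u_0=u(\cdot,0)$ and $f_0=u_0^\kappa$. By the local smooth convergence at $t=0$, the function $f$ and its first and second spatial derivatives are continuous on $\mathbb H^m\times[0,T]$, and $f>0$ there. No completeness is assumed in this section.

We want $f\ge\mu$, that is, $\Phi_\infty(x):=\inf_{0<t\le T}f(x,t)/\mu(t)\ge1$. Minimizing over time supplies the missing curvature bound at one point. Indeed $\partial_t(u/t)=-(u/t)(\mathrm R+1/t)$, and $u(x_0,t)/t\to\infty$ as $t\searrow0$; so the infimum at $x_0$ is attained at some $t_1$, where $\partial_t(u/t)\le0$ and hence $\mathrm R_{g(t_1)}(x_0)\ge-1/t_1$. By \eqref{eq:curv} applied to $g(t_1)/(Mt_1)$, the function $\psi=f(\cdot,t_1)/\mu(t_1)$ touches $\Phi_\infty$ from above with $\Delta\psi(x_0)\le q(\Phi_\infty^p-\Phi_\infty)(x_0)$. This is the inequality of Proposition~\ref{prop:dichotomy} with $E=0$, but the alternative \eqref{eq:short} cannot be excluded directly: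 it says that the pointwise infimum of the metrics $g(t)/(Mt)$ has rays of finite length, and since the minimizing time varies from point to point, this does not contradict the completeness of any single $g(t)$.

We need a supersolution that remembers one fixed metric. Integrating \eqref{eq:flow} over $[0,t]$ gives
\[
A\Big(\Delta\int_0^tf\,d\tau+q\int_0^tf\,d\tau\Big)=f(\cdot,t)^p-f_0^p ,
\]
an elliptic equation for the time integral in which the initial metric appears as a source of the favorable sign. The term $f(\cdot,t)^p$ is not determined by the integral, but it is controlled at a minimizing time, as above. A bound for the integral is weaker than a bound for $f$, so we also insert weights $\tau^k$, which concentrate at the endpoint as $k\to\infty$. For integers $k\ge0$ let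
\[
V_k(x,t)=\int_0^t\tau^kf(x,\tau)\,d\tau,\qquad N_k(t)=\int_0^t\tau^k\mu(\tau)\,d\tau=\frac{M^\kappa\,t^{k+1+\kappa}}{k+1+\kappa},\qquad\Phi_k(x)=\inf_{0<t\le T}\frac{V_k(x,t)}{N_k(t)} .
\]
Thus $\Phi_k\ge1$ means that the weighted averages of $f$ over all intervals $[0,t]$ dominate those of the model.

\begin{lemma}\label{lem:regular}
For each $x$ the infimum defining $\Phi_k(x)$ is attained. The function $\Phi_k$ is positive, continuous and locally semiconcave.
\end{lemma}

\begin{proof}
Let $B$ be a closed Euclidean ball in the open unit ball and $c_B=\min_{B\times[0,T]}f>0$. On $B$ we have $V_k\ge c_Bt^{k+1}/(k+1)$, so $V_k/N_k\ge c_B(Mt)^{-\kappa}$, while $V_k(\cdot,T)/N_k(T)$ is bounded on $B$. Hence there is $\varepsilon_B>0$ such that for $x\in B$ the infimum may be taken over $t\in[\varepsilon_B,T]$, where it is attained, and $\Phi_k\ge c_B(MT)^{-\kappa}$ on $B$. Differentiating under the integral, the functions $V_k(\cdot,t)/N_k(t)$, $t\in[\varepsilon_B,T]$, are uniformly bounded in $C^2(B)$. So they are Lipschitz and satisfy \eqref{eq:midpoint} with constants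 independent of $t$, and both properties pass to the infimum.
\end{proof}

\begin{lemma}[elliptic inequality]\label{lem:elliptic}
Let $x_0\in\mathbb H^m$, let the infimum defining $\Phi:=\Phi_k(x_0)$ be attained at $t_1$, and let $\psi=V_k(\cdot,t_1)/N_k(t_1)$. Then $\psi$ touches $\Phi_k$ from above at $x_0$, and
\[
\Delta\psi(x_0)\le q(\Phi^p-\Phi)-E_k ,
\]
where
\[
E_0=\frac{f_0(x_0)^p}{A\,N_0(t_1)},\qquad E_k=\frac{k}{A\,N_k(t_1)}\int_0^{t_1}\tau^{k-1}\big(f(x_0,\tau)^p-\Phi^p\mu(\tau)^p\big)\,d\tau\ \ge0\quad(k\ge1).
\]
\end{lemma}

\begin{proof}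
The first claim is the definition of $\Phi_k$. Below, all functions are evaluated at $x_0$. Minimality gives $\partial_t(V_k/N_k)\le0$ at $t_1$, with equality if $t_1<T$ and a one-sided derivative if $t_1=T$. Since $\partial_tV_k=t^kf$, $N_k'=t^k\mu$ and $V_k(t_1)=\Phi N_k(t_1)$, this means
\begin{equation}\label{eq:endpoint}
f(t_1)\le\Phi\,\mu(t_1).
\end{equation}
Multiply \eqref{eq:flow} and the second identity in \eqref{eq:model} by $\tau^k$ and integrate by parts over $[0,t_1]$; by \eqref{eq:flow}, $\partial_\tau f^p$ extends continuously to $\tau=0$. For $k\ge1$,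
\begin{align*}
AN_k(t_1)\,(\Delta\psi+q\Phi)&=t_1^kf(t_1)^p-k\int_0^{t_1}\tau^{k-1}f^p\,d\tau,\\
AN_k(t_1)\,q&=t_1^k\mu(t_1)^p-k\int_0^{t_1}\tau^{k-1}\mu^p\,d\tau,
\end{align*}
and for $k=0$ the right sides are $f(t_1)^p-f_0^p$ and $\mu(t_1)^p$. Subtract $\Phi^p$ times the second identity from the first. By \eqref{eq:endpoint} the terms at $t_1$ contribute $t_1^k(f(t_1)^p-\Phi^p\mu(t_1)^p)\le0$, and the remaining terms equal $-AN_k(t_1)E_k$. This is the inequality.

For the sign of $E_k$, $k\ge1$, use the tangent line of the convex function $z\mapsto z^p$ at $z=\Phi\mu(\tau)$ and $\mu^{p-1}=M\tau$: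
\[
f^p-\Phi^p\mu^p\ge p\,\Phi^{p-1}M\tau\,(f-\Phi\mu).
\]
The factor $\tau$ raises the weight $\tau^{k-1}$ to $\tau^k$, so after integration the right side contributes $p\Phi^{p-1}M\,(V_k-\Phi N_k)(t_1)=0$.
\end{proof}

By \eqref{eq:curv}, the lemma says that the metrics $\Phi_k^{1/\kappa}g_{\mathbb H}$ have scalar curvature at least $-M$ in a weak sense. We do not know that they are complete. Instead, the terms $E_k$ will keep $\Phi_k$ away from $0$.

\section{The averages dominate the model}\label{sec:induction}

For $k=0$ the source is a power of the initial conformal factor, and completeness enters through Proposition~\ref{prop:dichotomy}. This is its only use in the proof of Theorem~\ref{thm:B}.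

\begin{lemma}\label{lem:base}
If almost every ray from $o$ has infinite $g(0)$-length, then $\Phi_0\ge1$ on $\mathbb H^m$.
\end{lemma}

\begin{proof}
Let $E=f_0^p/(AN_0(T))$. Since $N_0$ is increasing, $E_0\ge E(x_0)$ in Lemma~\ref{lem:elliptic}. By Lemmas~\ref{lem:regular} and~\ref{lem:elliptic}, Proposition~\ref{prop:dichotomy} applies to $\Phi_0$ and $E$. Choose $\alpha=\frac2{m+2}$. Since $f_0^p=u_0^{(m+2)/4}$, the function $E^\alpha$ is a constant multiple of $u_0^{1/2}$. So a ray satisfying \eqref{eq:short} has finite $g(0)$-length, and by hypothesis such rays form a null set. Hence $\Phi_0\ge1$.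
\end{proof}

The power $\alpha<1$ is essential here. Working with $\min(1,\Phi_0)$ itself would only give $\int u_0^{(m+2)/4}\,dr<\infty$ along rays, and this is compatible with completeness, as $u_0=(1+r^2)^{-1}$ shows.

For $k\ge1$ the weight vanishes at $\tau=0$ and the initial metric drops out. But $E_k$ contains $\int\tau^{k-1}f^p$, which the previous average bounds from below. This makes the right side of the elliptic inequality strictly negative at $\Phi=0$, the one value that the minimum principle could not exclude in Section~\ref{sec:model}.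

\begin{lemma}\label{lem:step}
Let $k\ge1$. If $\Phi_{k-1}\ge1$ on $\mathbb H^m$, then $\Phi_k\ge1$ on $\mathbb H^m$.
\end{lemma}

\begin{proof}
Let $x_0,t_1,\Phi,\psi$ be as in Lemma~\ref{lem:elliptic}. Jensen's inequality for the probability measure $kt_1^{-k}\tau^{k-1}d\tau$ on $[0,t_1]$, the hypothesis $V_{k-1}\ge N_{k-1}$ and $\kappa p=1+\kappa$ give
\[
\int_0^{t_1}\tau^{k-1}f^p\,d\tau\ge\Big(\frac{t_1^k}{k}\Big)^{1-p}V_{k-1}(x_0,t_1)^p\ge\Big(\frac{t_1^k}{k}\Big)^{1-p}N_{k-1}(t_1)^p=\frac{k^{p-1}M^{1+\kappa}}{(k+\kappa)^p}\,t_1^{k+1+\kappa}.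
\]
This is the same power of $t_1$ as in $N_k(t_1)$. Also $\int_0^{t_1}\tau^{k-1}\mu^p\,d\tau=MN_k(t_1)$, because $\mu^p=M\tau\mu$. Therefore
\[
E_k\ge c_1-c_2\Phi^p,\qquad c_1=\frac MA\Big(\frac{k}{k+\kappa}\Big)^p(k+1+\kappa)>0,\qquad c_2=\frac{kM}{A},
\]
with constants independent of $x_0$ and $t_1$. Together with $E_k\ge0$, this gives $\Delta\psi(x_0)\le H(\Phi_k(x_0))$ for
\[
H(z)=q(z^p-z)-\max(0,\,c_1-c_2z^p).
\]
The function $H$ is continuous, $H(0)=-c_1<0$, and $H(z)\le q(z^p-z)<0$ for $0<z<1$. Lemma~\ref{lem:min} gives $H(\inf\Phi_k)\ge0$, so $\inf\Phi_k\ge1$.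
\end{proof}

\begin{remark}
The exponent is raised in steps because $V_0$ alone does not suffice in this argument: bounding $\int\tau^{k-1}f^p\,d\tau$ from below by $V_0$ through H\"older's inequality requires $\tau^{-(k-1)\kappa}$ to be integrable at $0$, which fails for large $k$. For the static flat ball, $V_k=t^{k+1}f_0/(k+1)$ and $\Phi_k=\frac{k+1+\kappa}{k+1}\,f_0/(MT)^\kappa$, which tends to $0$ at infinity; without the hypothesis of Lemma~\ref{lem:base} the induction does not start.
\end{remark}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}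

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The family $g(t_0+t)$, $t\in[0,T-t_0]$, is again a conformally hyperbolic Yamabe flow, so for the main inequality we may assume $t_0=0$. If $g(0)$ is complete, all rays from any point $o$ have infinite $g(0)$-length, so the hypothesis on rays holds in either case.

\emph{The weak inequality.} By Lemmas~\ref{lem:base} and~\ref{lem:step}, $\Phi_k\ge1$ for all $k\ge0$. That is, for $x\in\mathbb H^m$ and $0<t\le T$,
\[
\int_0^t\big(f(x,\tau)-\mu(\tau)\big)\,\frac{(k+1)\tau^k}{t^{k+1}}\,d\tau\ge0\qquad(k=0,1,2,\dots).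
\]
The probability measures $(k+1)t^{-k-1}\tau^kd\tau$ on $[0,t]$ give mass $(1-\delta/t)^{k+1}\to0$ to $[0,t-\delta]$ for each $\delta\in(0,t)$, and $f(x,\cdot)-\mu$ is continuous on $[0,t]$. Letting $k\to\infty$ we get $f(x,t)\ge\mu(t)$, that is, $u(x,t)\ge Mt$.

\emph{Strictness.} Let $w=u-Mt\ge0$. Since $\nabla w=\nabla u$ and $\Delta w=\Delta u$, equation \eqref{eq:u} reads
\[
\partial_tw=\frac{m-1}{u}\,\Delta w+\frac{(m-1)(m-6)}{4u^2}\,\langle\nabla u,\nabla w\rangle\qquad\text{on }\mathbb H^m\times(0,T].
\]
With $u$ regarded as given, this is a linear parabolic equation with smooth coefficients and no zero-order term, uniformly parabolic on compact sets. The strong maximum principle says that a nonnegative solution of such an equation on $B\times[\delta,t_1]$, with $B$ a ball, that vanishes at a point $(x_1,t_1)$ with $x_1$ in the interior of $B$ vanishes identically. If $w(x_1,t_1)=0$ with $t_1>0$, then $w(x_1,t)=0$ for all $t\in(0,t_1]$, so $u(x_1,t)=Mt\to0$ as $t\searrow0$. This contradicts $u(x_1,0)>0$. Hence $u>Mt$ for $t>0$, and undoing the time shift gives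 $u>M(t-t_0)$ on $\mathbb H^m\times(t_0,T]$.

\emph{Completeness and the equivalences.} For $t\in(t_0,T]$ the metric $g(t)$ lies above a positive multiple of $g_{\mathbb H}$, so it is complete. For the same reason (b) implies (a), and (a) implies (c) for any positive sequence $t_j\searrow0$. Assume (c) and fix $t\in(0,T]$. For large $j$ we have $t_j<t$, so $u(\cdot,t)>M(t-t_j)$, and $j\to\infty$ gives $u(\cdot,t)\ge Mt$. At $t=0$ the bound \eqref{eq:bound} holds since $u(\cdot,0)>0$. So (c) implies (b).

\emph{Sharpness.} For $\varepsilon>0$ the flow $g(t)=(\varepsilon+Mt)\,g_{\mathbb H}$ is complete for all $t\in[0,T]$. Given $M'>M$, we have $\varepsilon+MT<M'T$ for small $\varepsilon$. So $M$ cannot be replaced by a larger constant, either in the inequality with $t_0=0$ or in \eqref{eq:bound}.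
\end{proof}

Theorem~\ref{thm:A} is the implication from (a) to (b) in Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{EG}
Evans and Gariepy, \emph{Measure Theory and Fine Properties of Functions}.

\bibitem{Schulz}
Mario B. Schulz, \emph{Instantaneously complete Yamabe flow on hyperbolic space}, arXiv:1612.02745 (2016).

\bibitem{Stoll}
M. Stoll, \emph{Harmonic and Subharmonic Function Theory on the Hyperbolic Ball}, Cambridge Univ. Press, 2016.

\end{thebibliography}
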